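# Zonotopes with a fixed denominator whose expansion tends to zero

## 1. An octagon with quarter-integral vertices

Take four vectors in the plane,
$$g_1=(1,0),\qquad g_2=(0,1),\qquad g_3=(1,-1),\qquad g_4=(1,-2),$$
and form the Minkowski sum of the four segments $[0,g_i]$, translated by $p=(0,3)$:
$$Q=p+[0,g_1]+[0,g_2]+[0,g_3]+[0,g_4].$$
We find its vertices. A linear functional $c=(t_1,t_2)$ is maximized on a Minkowski sum summand by summand. On $[0,g_i]$ the maximum is at $g_i$ if $c\cdot g_i>0$ and at $0$ if $c\cdot g_i<0$. So if no $c\cdot g_i$ vanishes, the maximizer is $p$ plus the sum of those $g_i$ with $c\cdot g_i>0$. The four numbers whose signs matter are $t_1,\ t_2,\ t_1-t_2,\ t_1-2t_2$.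

If $t_1,t_2>0$, the last two signs depend on where the ratio $t_1/t_2$ lies relative to $1$ and $2$, and there are three cases. If $t_1>0>t_2$, both $t_1-t_2$ and $t_1-2t_2$ are positive, and there is one case. The other two quadrants are the negatives of these.

| signs of $t_1,\ t_2,\ t_1-t_2,\ t_1-2t_2$ | vertex of $Q$ | opposite signs | vertex of $Q$ |
|---|---|---|---|
| $+\,+\,-\,-$ | $(1,4)$ | $-\,-\,+\,+$ | $(2,0)$ |
| $+\,+\,+\,-$ | $(2,3)$ | $-\,-\,-\,+$ | $(1,1)$ |
| $+\,+\,+\,+$ | $(3,1)$ | $-\,-\,-\,-$ | $(0,3)$ |
| $+\,-\,+\,+$ | $(3,0)$ | $-\,+\,-\,-$ | $(0,4)$ |

So $Q$ is an octagon. In cyclic order its vertices are $(1,4),(2,3),(3,1),(3,0),(2,0),(1,1),(0,3),(0,4)$. All coordinates are integers between $0$ and $4$, so $\frac14Q$ has vertices in $\{0,\frac14,\frac12,\frac34,1\}^2$.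

Two features of this example matter later.

First, cut the octagon by the sign of $t_1$. The vertices with $t_1>0$ are the four consecutive ones $(1,4),(2,3),(3,1),(3,0)$. Exactly two edges leave this set, $(1,4)(0,4)$ and $(3,0)(2,0)$, both parallel to $g_1$. The ratio of boundary edges to vertices is $2/4=\frac12$. No cut does better: a nonempty proper set of vertices of a cycle has at least $2$ boundary edges, and the smaller side has at most $4$ vertices.

Second, pick one of the eight vertices uniformly at random. The signs of $t_1$ and $t_2$ agree for six vertices and differ for two. Thus the uniform distribution on vertices makes the pair of signs correlated: each is a fair coin, and they disagree with probability only $\frac14$. The reason is that $g_3$ and $g_4$ subdivide the quadrants where the signs agree and leave the other two alone.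

## 2. Expansion in high dimension, and the theorems

**Definition (expansion).** Let $G$ be a graph with vertex set $V$, $|V|\ge2$. Its expansion is
$$h(G)=\min\left\{\frac{|\partial S|}{\min\{|S|,|V\setminus S|\}}\;:\;S\subset V,\ S\ne\emptyset,\ S\neq V\right\},$$
where $\partial S$ is the set of edges with one end in $S$ and the other in $V\setminus S$.

A polytope $P\subset\mathbb R^d$ is the convex hull of a finite set. Its faces are the sets of maximizers on $P$ of linear functionals; vertices and edges are the faces of dimension $0$ and $1$, and they form the graph of $P$. The expansion $h(P)$ is the expansion of this graph, defined when $\dim P\ge1$.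

**Definition ($1/k$-integral zonotope).** Let $k$ be a positive integer. A polytope is $1/k$-integral if all coordinates of all its vertices have the form $i/k$ with $i$ an integer, $0\le i\le k$. A zonotope is a polytope all of whose faces are centrally symmetric. A $1/k$-integral zonotope is a polytope that is both.

The octagon $\frac14Q$ is a $1/4$-integral zonotope of expansion $\frac12$. The cube $[0,1]^d$ is a $1$-integral zonotope; cutting it by one coordinate gives $2^{d-1}$ boundary edges for $2^{d-1}$ vertices, so its expansion is at most $1$.

If both $k$ and $d$ are fixed, expansion cannot be arbitrarily small. A $1/k$-integral polytope in $\mathbb R^d$ has at most $(k+1)^d$ vertices and its graph is connected, so every cut has at least one edge and $h(P)\ge 2/(k+1)^d$. This bound deteriorates with $d$. For $k=2$ the dimension can be removed: half-integral zonotopes of dimension at least $1$ are known to have expansion at least $7/12$, in every dimension. The question, which comes from Jean Cardinal and Lionel Pournin, "The expansion of half-integral polytopes", arXiv:2402.14343 (2024), is whether this persists: is there, for every positive integer $k$, a constant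 $c_k>0$ such that every $1/k$-integral zonotope of dimension at least $1$, in any ambient dimension $d$, has expansion at least $c_k$?

The answer is no.

**Theorem 1.** Let $\theta=\dfrac{277200000}{282475249}<1$. For every $k\ge26$ and $D\ge0$ there is a full-dimensional $1/k$-integral zonotope in $\mathbb R^d$, $d=\frac{11^{D+1}-1}{10}$, with expansion at most $\theta^D$. Hence for $k\ge26$ the expansion of $1/k$-integral zonotopes is not bounded away from $0$ by any function of $k$ alone.

The second theorem covers all dimensions, gives rates, and shows that very special zonotopes suffice.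

**Definition (graphical zonotope).** The graphical zonotope of a graph $H$ is $\sum_{xy}[0,e_x-e_y]\subset\mathbb R^{V(H)}$, one segment per edge $xy$ of $H$. Exchanging $x$ and $y$ in a term only translates the sum, so the graphical zonotope is defined up to translation, and "linearly isomorphic to a graphical zonotope" is understood up to translation.

For example, for the triangle on $0,1,2$ it is generated by $e_1-e_0,\ e_2-e_0,\ e_1-e_2$. Forgetting the coordinate indexed by $0$ turns these vectors into $(1,0),(0,1),(1,-1)$, which generate a hexagon.

**Theorem 2.** (a) For every $k\ge26$ and $d\ge1$ there is a full-dimensional $1/k$-integral zonotope in $\mathbb R^d$ with expansion at most $\theta^{-2}d^{-\alpha}$, where $\theta$ is as in Theorem 1 and $\alpha=\ln(1/\theta)/\ln11>0$.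

(b) Let $k\ge303$, let $b$ be the largest odd integer $\le k-2$, and put
$$\bar\theta=b\,e^{-(b-1)/50}<1,\qquad \alpha_k=\frac{b-1}{50\ln b}-1>0.$$
For every $d\ge1$ there is a full-dimensional $1/k$-integral zonotope in $\mathbb R^d$, linearly isomorphic to a graphical zonotope, with expansion at most $\bar\theta^{-2}d^{-\alpha_k}$.

Since $\alpha_k\to\infty$, at rate at least of order $k/\log k$, even a lower bound $c_kd^{-C}$ with $C$ independent of $k$ is impossible, already for graphical zonotopes. The range $3\le k\le25$ is not settled by this argument, and $26$ is not claimed to be optimal.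

## 3. Vertices and edges of a zonotope as sign vectors

Let $g_1,\dots,g_n\in\mathbb Z^d$ be nonzero and pairwise non-parallel, with
$$\sum_i|g_i(j)|\le k\qquad\text{for every coordinate } j. \tag{1}$$
Put $p_j=\sum_i\max(0,-g_i(j))$ and
$$Z=\frac1k\Bigl(p+\sum_i[0,g_i]\Bigr).$$

*$Z$ is a $1/k$-integral zonotope.* The $j$-th coordinate on $kZ$ ranges from $p_j+\sum_i\min(0,g_i(j))=0$ to $p_j+\sum_i\max(0,g_i(j))=\sum_i|g_i(j)|\le k$. Maximizing summand by summand, the face of $kZ$ that maximizes $c\in\mathbb R^d$ is
$$p+\sum_{c\cdot g_i>0}g_i+\sum_{c\cdot g_i=0}[0,g_i]. \tag{2}$$
So every face is a translate of a sum of segments, which is symmetric about the sum of the midpoints. A vertex is a face (2) that is a single point; then no segment occurs in (2), because all $g_i\neq 0$, and the point is integral.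

**Fact A.** Vertices of $Z$ correspond bijectively to the sign vectors $(\operatorname{sign}(c\cdot g_i))_i\in\{\pm\}^n$, over all $c$ with every $c\cdot g_i\ne0$.

*Proof.* By (2), such a $c$ has a unique maximizer, which depends only on the sign vector. Conversely, a vertex is the unique maximizer of some $c$, and then no $c\cdot g_i$ is zero, since otherwise (2) would contain a translate of $[0,g_i]$. So the map from sign vectors to vertices is well defined and onto. It is injective: suppose $c,c'$ have the same unique maximizer $x$ but $c\cdot g_i>0>c'\cdot g_i$. Some convex combination $c''$ of $c$ and $c'$ has $c''\cdot g_i=0$. It is still uniquely maximized at $x$, because both $c$ and $c'$ are. But by (2) its maximal face contains a translate of $[0,g_i]$, a contradiction. $\blacksquare$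

**Fact B.** Adjacent vertices have sign vectors that differ in exactly one position.

*Proof.* Let an edge be the face (2) for $c_0$. It has dimension $1$, so the $g_i$ with $c_0\cdot g_i=0$ span a line; as they are nonzero and pairwise non-parallel, there is exactly one such $i$. For small $\delta>0$, the functionals $c_0\pm\delta g_i$ have the same signs as $c_0$ on all other generators, and $(c_0\pm\delta g_i)\cdot g_i=\pm\delta|g_i|^2$. By (2), their maximizers are the two endpoints of the edge. The two sign vectors differ exactly in position $i$. $\blacksquare$

**Fact C.** If $P$ is $1/k$-integral and $k'\ge k$, then $\frac k{k'}P$ is $1/k'$-integral and has the same graph.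

*Proof.* A coordinate $i/k$ becomes $i/k'$, with $0\le i\le k\le k'$. Scaling preserves faces (and central symmetry). $\blacksquare$

**Fact D.** $h(Z\times[0,1]^r)\le h(Z)$.

*Proof.* Faces of a product of polytopes are the products of faces. Hence the graph of a product is the Cartesian product of the graphs: an edge moves along an edge in one factor and stays fixed in the other. For $S\subset V(Z)$, the set $S\times\{0,1\}^r$ has exactly $2^r|\partial S|$ boundary edges, because moves in the cube factor do not leave it. It has $2^r|S|$ elements and its complement has $2^r|V(Z)\setminus S|$. All ratios for $Z$ therefore also occur for the product. $\blacksquare$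

In Fact D the product is again a zonotope, since a product of centrally symmetric faces is centrally symmetric, and it is $1/k$-integral if $Z$ is.

## 4. Products of octagons keep expanding

A sensible first try is to take a low-dimensional $1/k$-integral zonotope with smallish expansion, such as the octagon, and multiply it by itself many times. This keeps $k$ fixed while $d$ grows. It fails for a spectral reason.

Let $G$ be a connected graph on $N$ vertices with Laplacian $L$, and let $\lambda$ be the second smallest eigenvalue of $L$. For a set $S$ we have $|\partial S|=\mathbf 1_S^{\mathsf T}L\mathbf 1_S$, and the component of $\mathbf 1_S$ orthogonal to the constants has squared norm $|S|(N-|S|)/N$. So $|\partial S|\ge\lambda|S|(N-|S|)/N\ge\frac\lambda2\min\{|S|,N-|S|\}$, that is, $h(G)\ge\lambda/2$. The Laplacian eigenvalues of a Cartesian product are the sums of the eigenvalues of the factors, so the second smallest eigenvalue of a product is the minimum of those of the factors. For the $8$-cycle, $\lambda=2-2\cos\frac{2\pi}8=2-\sqrt2$. Hence every power of the octagon has expansion at least $1-\frac{\sqrt2}2>0.29$.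

So different coordinates must interact. The octagon itself shows how: its generators $e_1-e_2$ and $e_1-2e_2$ correlate two signs. We now use that interaction along every edge of a large tree. Condition (1) caps the number of interactions per coordinate in terms of $k$, and a tree of bounded degree respects this cap in every dimension.

## 5. Octagon-type interactions along a tree

Let $b\ge3$ be odd, $m\ge1$, $D\ge0$. Let $\mathcal T$ be the rooted tree in which every vertex at depth $<D$ has $b$ children and the vertices at depth $D$ are leaves. Index the coordinates of $\mathbb R^d$ by $V(\mathcal T)$, so that $d=\frac{b^{D+1}-1}{b-1}$. Take as generators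

* $e_v$ for every vertex $v$ of $\mathcal T$;
* $e_u-j\,e_v$ for every edge of $\mathcal T$, with $u$ the parent of $v$, and every $j=1,\dots,m$.

On a single edge with $m=2$ this is exactly the list of Section 1.

**Step 1: the denominator.** This step checks that $k$ does not depend on $D$. The generators are integral and nonzero, and they span $\mathbb R^d$. They are pairwise non-parallel: two of them with the same support $\{u,v\}$ are $e_u-je_v$ and $e_u-j'e_v$ with $j\ne j'$. In the coordinate of a vertex, the absolute values sum to at most $1$ (its own generator) plus $bm$ (as a parent, $b$ children and $m$ generators each) plus $1+2+\dots+m$ (as a child). So (1) holds for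
$$k=1+bm+\tfrac{m(m+1)}2, \tag{3}$$
and we obtain a full-dimensional $1/k$-integral zonotope $Z=Z_{b,m,D}$ in $\mathbb R^d$.

**Step 2: counting the vertices by sign pattern.** This step finds the distribution of the signs of the coordinates of a functional when a vertex of $Z$ is chosen uniformly. Write a functional as $t\in\mathbb R^{V(\mathcal T)}$. By Fact A, the vertices of $Z$ are the sign vectors made of $s_v=\operatorname{sign}(t_v)$ for all $v$ and $\operatorname{sign}(t_u-jt_v)$ for all edges and $j$, over all $t$ with none of these quantities zero. Fix an edge, $u$ the parent of $v$.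

If $s_u\ne s_v$, then $t_u$ and $-jt_v$ have the same sign, so $\operatorname{sign}(t_u-jt_v)=s_u$ for all $j$: these signs are forced.

If $s_u=s_v$, put $\rho_v=t_u/t_v>0$. Then $t_u-jt_v=t_v(\rho_v-j)$, which has sign $s_v$ for $j<\rho_v$ and $-s_v$ for $j>\rho_v$. So, given $s$, these $m$ signs determine, and are determined by, the number
$$a_v=\#\{j\in\{1,\dots,m\}:j<\rho_v\}\in\{0,\dots,m\}.$$

Every choice of signs $s$ and of numbers $a_v$ (one for each edge with equal signs) occurs. Put $t_{\rm root}=s_{\rm root}$. Going down the tree, put $t_v=s_v|t_u|/(a_v+\frac12)$ on edges with $s_u=s_v$, so that $\rho_v=a_v+\frac12$, and $t_v=s_v|t_u|$ on the other edges. Hence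
$$\#\{\text{vertices of } Z \text{ with sign pattern } s\}=(m+1)^{\#\{uv\,:\,s_u=s_v\}}. \tag{4}$$

**Step 3: the broadcast process.** This step rewrites (4) in terms of independent variables. Put $\varepsilon=\frac1{m+2}$. Let $s_{\rm root}$ be a uniform sign, let $\eta_v$ ($v\neq$ root) be independent signs, independent of $s_{\rm root}$, with $P(\eta_v=-)=\varepsilon$ and $P(\eta_v=+)=1-\varepsilon$, and let $s_v=s_u\eta_v$ for $u$ the parent of $v$. (Signs are multiplied as $\pm1$.) A pattern $s$ then has probability $\frac12\prod_{uv}\varepsilon^{[s_u\ne s_v]}(1-\varepsilon)^{[s_u=s_v]}$, where $[\cdot]$ is $1$ if the statement holds and $0$ otherwise. Since $(1-\varepsilon)/\varepsilon=m+1$, this is proportional to $(m+1)^{\#\{uv:s_u=s_v\}}$. Two proportional probability distributions are equal. So for a uniformly random vertex of $Z$, the pattern $s$ is distributed as this process: the root sign is a fair coin, and each child, independently, differs from its parent with probability $\varepsilon=\frac1{m+2}$.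

For $b=3$, $m=1$, $D=1$ we have $k=5$, $d=4$, $\varepsilon=\frac13$. Each child of the root contributes $m+1=2$ vectors if its sign agrees with the root's and $1$ if it does not, so $Z$ has $2\cdot3^3=54$ vertices. In the octagon $\varepsilon=\frac14$, as found by hand.

In physical language, this is an Ising model on a regular tree, at low temperature when $\varepsilon$ is small.

## 6. The root-sign cut is independent of the depth

In the octagon the sign of one coordinate gave an optimal cut. Try it here with $D\ge1$: let $S_0$ be the set of vertices of $Z$ with $s_{\rm root}=+$. We compute the ratio exactly.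

By Fact B, an edge in $\partial S_0$ changes the single entry $s_{\rm root}$. Conversely, suppose two vertices have sign vectors that differ only in position $i$, and take functionals $c,c'$ for them. A point $c''$ of the segment between $c$ and $c'$ has $c''\cdot g_i=0$, and it has the common signs elsewhere. By (2) it defines an edge that joins the two vertices. So $|\partial S_0|$ counts the $x\in S_0$ for which flipping only $s_{\rm root}$ gives the sign vector of a vertex.

Let $x\in S_0$ and let $v$ be a child of the root $u$. If $s_v=+$, then after the flip all $\operatorname{sign}(t_u-jt_v)$ are forced to be $-$, so they must already be $-$, that is, $a_v=0$. If $s_v=-$, these signs are all $+$ before the flip. They are allowed after it, where they say $a_v=0$. So $x$ is flippable exactly if every child $v$ of the root has $s_v=-$, or $s_v=+$ and $a_v=0$; that this suffices follows because all combinations of signs and numbers occur. For a uniform vertex in $S_0$, the children behave independently, and for each child the $m+2$ options ($s_v=-$, or $s_v=+$ with $a_v\in\{0,\dots,m\}$) are equally likely, since the part of the tree below $v$ contributes the same factor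 to the count for either value of $s_v$. Therefore
$$\frac{|\partial S_0|}{|S_0|}=\Bigl(\frac2{m+2}\Bigr)^b .$$
For the single edge with $m=2$ the same computation gives $\frac12$, the octagon's value. The ratio can be small, but $D$ does not appear in it. For fixed $k$ this cut yields a fixed positive number, however large the tree. The flip of one internal sign is a local event, and its probability is fixed by finitely many neighbors.

We need a cut for which crossing an edge requires a coincidence at every level of the tree. A function of the leaf signs that recomputes the root sign through all the levels has this property.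

## 7. The recursive-majority cut

For a vertex $v$ of $\mathcal T$ define
$$f_v=s_v\ \text{ if } v \text{ is a leaf},\qquad f_v=\text{majority of } f_w \text{ over the } b \text{ children } w \text{ of } v\ \text{ otherwise}.$$
As $b$ is odd there are no ties. Let $S$ be the set of vertices of $Z$ with $f_{\rm root}=+$. Call a leaf $\ell$ *pivotal* for $s$ if changing $s_\ell$ alone in the leaf signs changes $f_{\rm root}$. For instance, if $D=1$ and $b=3$, a leaf is pivotal exactly if the other two leaves have different signs.

**Step 4: bounding the cut by pivotal probabilities.** The purpose of this step is the inequality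
$$h(Z)\le\frac{|\partial S|}{|S|}\le\sum_{\ell\text{ leaf}}P(\ell\text{ pivotal}), \tag{5}$$
where $P$ refers to a uniformly random vertex $x$ of $Z$.

The law of $s$ is invariant under $s\mapsto-s$, and $f_{\rm root}$ is an odd function of $s$, so $|S|$ is exactly half the number $N$ of vertices of $Z$. This gives the first inequality in (5).

Let $xy\in\partial S$ with $x\in S$. By Fact B exactly one entry of the sign vector changes along $xy$. The value $f_{\rm root}$ changes and depends only on the leaf signs, so the changed entry is $s_\ell$ for some leaf $\ell$, and $\ell$ is pivotal for the pattern of $x$. Given $(x,\ell)$, the sign vector of $y$ is determined, hence so is $y$ by Fact A. So $|\partial S|$ is at most the number of pairs $(x,\ell)$ with $x\in S$ and $\ell$ pivotal, that is,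
$$|\partial S|\le N\sum_\ell P(\ell\text{ pivotal},\ x\in S).$$
Pivotality is invariant under $s\mapsto-s$, and this map exchanges the events $x\in S$ and $x\notin S$. So $P(\ell\text{ pivotal},x\in S)=\frac12P(\ell\text{ pivotal})$. Dividing by $|S|=N/2$ gives (5).

**Step 5: a recursion for the error of recursive majority.** This step computes how often $f_v$ disagrees with the true sign, which is needed for the pivotal probabilities. For each $v$ let $Y_v=f_vs_v$, and for each non-root $w$ with parent $u$ let $X_w=f_ws_u$. Since $s_w=s_u\eta_w$, we have
$$X_w=\eta_wY_w .$$
Majority is odd, so for a non-leaf $v$, $Y_v$ is the majority of the $X_w$ over the children $w$ of $v$. For a leaf, $Y_v=+$. By induction from the leaves up, $Y_v$ is a function of the $\eta$'s strictly below $v$, and $X_w$ is a function of the $\eta$'s at $w$ and below. In particular these variables are independent of the signs above, and the $X_w$ belonging to disjoint subtrees are independent.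

Let $p_j=P(Y_v=-)$ and $q_j=P(X_v=-)$ for $v$ at height $j$, that is, at depth $D-j$. So $p_j$ is the probability that $f_v\ne s_v$ given $s_v$, and $q_j$ is the probability that $f_v$ differs from the sign of the parent of $v$ given that sign. (For the root, which has no parent, let $q_D$ be defined by the formula that follows.) From $X_v=\eta_vY_v$ with independent factors,
$$q_j=\varepsilon(1-p_j)+(1-\varepsilon)p_j=\varepsilon+(1-2\varepsilon)p_j .$$
Let $B_b(q)=P\bigl(\mathrm{Bin}(b,q)\ge\frac{b+1}2\bigr)$. Then $Y_v=-$ for $v$ at height $j+1$ means that at least $\frac{b+1}2$ of the $b$ independent variables $X_w$ equal $-$. Hence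
$$p_0=0,\qquad p_{j+1}=B_b(q_j),\qquad q_0=\varepsilon,\qquad q_{j+1}=\varepsilon+(1-2\varepsilon)B_b(q_j). \tag{6}$$

**Step 6: the pivotal probability is a product over levels.** This step gives an exact formula. Let $\ell$ be a leaf with root-to-leaf path $u_0,u_1,\dots,u_D=\ell$. Changing $s_\ell$ affects no $f_w$ with $w$ off the path. For $i<D$, the value $f_{u_i}$ changes exactly if $f_{u_{i+1}}$ changes and the other $b-1$ children of $u_i$ are evenly split. So $\ell$ is pivotal if and only if, for each $i<D$, exactly half of the $b-1$ children $w\ne u_{i+1}$ of $u_i$ have $f_w=+$. Multiplying by $s_{u_i}$ does not affect an even split, so this says that exactly half of these $X_w$ equal $-$. All the $X_w$ that occur, for all $i$, belong to disjoint subtrees and are independent. Those at the children of $u_i$ have height $D-1-i$ and equal $-$ with probability $q_{D-1-i}$. Therefore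
$$P(\ell\text{ pivotal})=\prod_{j=0}^{D-1}\binom{b-1}{\frac{b-1}2}\bigl(q_j(1-q_j)\bigr)^{\frac{b-1}2}. \tag{7}$$
For $D=0$ the product is empty and equals $1$, correctly: the root is then the only leaf and is pivotal.

**Step 7: a trap for the error.** The last step turns (7) into a geometric bound, provided the recursion (6) cannot pass a certain value $q^*$.

**Proposition 3.** Suppose $q^*\in[\varepsilon,\frac12]$ satisfies $\varepsilon+(1-2\varepsilon)B_b(q^*)\le q^*$, and let
$$\theta=b\binom{b-1}{(b-1)/2}\bigl(q^*(1-q^*)\bigr)^{(b-1)/2}.$$
Then $h(Z_{b,m,D})\le\theta^D$.

*Proof.* The function $B_b$ is nondecreasing: take independent uniform $U_1,\dots,U_b\in[0,1]$ and count the $i$ with $U_i<q$; this count is $\mathrm{Bin}(b,q)$ and grows with $q$. We have $q_0=\varepsilon\le q^*$. If $q_j\le q^*$, then, as $1-2\varepsilon>0$,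
$$q_{j+1}=\varepsilon+(1-2\varepsilon)B_b(q_j)\le\varepsilon+(1-2\varepsilon)B_b(q^*)\le q^* .$$
So $q_j\le q^*\le\frac12$ for all $j$. Since $q(1-q)$ is increasing on $[0,\frac12]$, each factor in (7) is at most $\theta/b$, and $P(\ell\text{ pivotal})\le(\theta/b)^D$. There are $b^D$ leaves; apply (5). $\blacksquare$

The correlation of the signs is essential for $\theta<1$. For independent fair signs every $q_j$ is $\frac12$, and the corresponding number is $b\binom{b-1}{(b-1)/2}2^{-(b-1)}$. This is at least $1$, because the central binomial coefficient is the largest of the $b$ coefficients whose sum is $2^{b-1}$. The trap $q^*$ must stay well below $\frac12$.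

Here is an instance that can be checked entirely by hand. Let $b=3$, $m=7$, so $k=1+21+28=50$ and $\varepsilon=\frac19$, and try $q^*=\frac15$. Then $B_3(q)=3q^2-2q^3$ gives $B_3(\frac15)=\frac{13}{125}$, and
$$\frac19+\frac79\cdot\frac{13}{125}=\frac{216}{1125}=0.192\le\frac15,\qquad \theta=3\cdot2\cdot\frac4{25}=\frac{24}{25}<1 .$$
So $h(Z_{3,7,D})\le(24/25)^D$ for all $D$, with all vertices in $\{0,\frac1{50},\dots,1\}^d$. Better parameters reduce $50$ to $26$.

## 8. Eleven children: Theorem 1

Take $b=11$ and $m=2$. By (3), $k=1+22+3=26$, and $\varepsilon=\frac14$. Let $q^*=\frac27\in[\frac14,\frac12]$.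

**Step 8: the trap condition.** We verify the hypothesis of Proposition 3. It reads $\frac14+\frac12B_{11}(\frac27)\le\frac27$, which is $B_{11}(\frac27)\le2\cdot\frac1{28}=\frac1{14}$. Multiplied by $7^{11}$, the left side is
$$7^{11}B_{11}(\tfrac27)=\sum_{i=6}^{11}\binom{11}i2^i5^{11-i},$$
with terms
$$462\cdot64\cdot3125=92400000,\qquad 330\cdot128\cdot625=26400000,\qquad 165\cdot256\cdot125=5280000,$$
$$55\cdot512\cdot25=704000,\qquad 11\cdot1024\cdot5=56320,\qquad 2048 .$$
Their sum is $124842368$. The right side is $\frac{7^{11}}{14}=\frac{7^{10}}2=\frac{282475249}2=141237624.5$. So the condition holds.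

**Step 9: the rate.** We compute $\theta$. Since $\frac27\cdot\frac57=\frac{10}{49}$ and $\binom{10}5=252$,
$$\theta=11\cdot252\cdot\Bigl(\frac{10}{49}\Bigr)^5=\frac{2772\cdot10^5}{49^5}=\frac{277200000}{282475249}<1 .$$

*Proof of Theorem 1.* By Proposition 3, $h(Z_{11,2,D})\le\theta^D$. This zonotope is full-dimensional and $1/26$-integral in $\mathbb R^d$ with $d=\frac{11^{D+1}-1}{10}$. For $k\ge26$, scale it by $\frac{26}k$ and use Fact C. With $k$ fixed and $D\to\infty$ we have $\theta^D\to0$, so no $c_k>0$ exists when $k\ge26$. $\blacksquare$

## 9. Every dimension: Theorem 2(a)

**Step 10: padding with a cube.** The tree construction exists only in dimensions $N_D=\frac{b^{D+1}-1}{b-1}$; this step fills the gaps. Suppose that, for some $b,m$ and some $\theta<1$, we know $h(Z_{b,m,D})\le\theta^D$ for all $D\ge0$, and that $k\ge1+bm+\frac{m(m+1)}2$. Given $d\ge1$, let $D\ge0$ be maximal with $N_D\le d$; it exists because $N_0=1$. Then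
$$d<N_{D+1}=\frac{b^{D+2}-1}{b-1}<b^{D+2},\qquad\text{so}\qquad D>\log_bd-2 .$$
Scale $Z_{b,m,D}$ as in Fact C, if necessary, to make it $1/k$-integral, and take the product with $[0,1]^{d-N_D}$. This is a full-dimensional $1/k$-integral zonotope in $\mathbb R^d$. By Fact D its expansion is at most
$$\theta^D\le\theta^{-2}\theta^{\log_bd}=\theta^{-2}d^{-\ln(1/\theta)/\ln b}. \tag{8}$$

*Proof of Theorem 2(a).* Apply (8) with $b=11$, $m=2$ and $\theta$ from Theorem 1. $\blacksquare$

So for every $k\ge26$ the minimum expansion in dimension $d$ is at most $C_kd^{-\alpha}$ with an explicit $\alpha>0$ (here one may take $C_k=\theta^{-2}$).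

## 10. Graphical zonotopes and unbounded exponents: Theorem 2(b)

Now take $m=1$, so $\varepsilon=\frac13$, the generators are $e_v$ and $e_u-e_v$, and by (3) the denominator is $1+b+1=b+2$. Let $k\ge303$ and let $b$ be the largest odd integer $\le k-2$. Then $b\ge301$ and $b+2\le k$, so Fact C applies.

**Step 11: the examples are graphical.** We exhibit the graph. Let $\hat{\mathcal T}$ be $\mathcal T$ together with a new vertex $0$ adjacent to all vertices of $\mathcal T$. Its graphical zonotope is generated by $e_v-e_0$ for all $v$ and $e_u-e_v$ for all edges of $\mathcal T$. All these vectors have coordinate sum zero, so forgetting the coordinate of $0$ is injective on their span: a vector with coordinate sum zero is determined by its other coordinates. This linear map sends the generators to $e_v$ and $e_u-e_v$, which are ours. Hence $Z_{b,1,D}$ is, up to translation and scaling, the image of a graphical zonotope under a linear isomorphism. (For one edge $\mathcal T$ the graph $\hat{\mathcal T}$ is the triangle of Section 2.)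

Multiplying by $[0,1]^r$ corresponds to adding $r$ pendant edges $0x_1,\dots,0x_r$ to $\hat{\mathcal T}$, which become generators $e_{x_i}$ in new coordinates. The different lengths of the segments (a scaling of $Z_{b,1,D}$, length $1$ for the cube) are adjusted by a linear map that acts by one scalar on the old coordinates and by another on the new ones. So the zonotopes produced by Step 10 are also linearly isomorphic to graphical zonotopes.

**Step 12: a tail bound for $B_b$.** The numbers are now large, so we use an exponential bound instead of exact sums. Let $0<q\le\frac12$ and $\lambda=\frac{1-q}q\ge1$, and let $X$ be $\mathrm{Bin}(b,q)$. If $X\ge\frac{b+1}2$, then $\lambda^X\ge\lambda^{b/2}$, so Markov's inequality gives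
$$B_b(q)\le\lambda^{-b/2}\,E\lambda^X=\lambda^{-b/2}(1-q+q\lambda)^b=\Bigl(\frac q{1-q}\Bigr)^{b/2}\bigl(2(1-q)\bigr)^b=\bigl(4q(1-q)\bigr)^{b/2}.$$

**Step 13: the trap and the rate.** We verify Proposition 3 with $q^*=\frac25\in[\frac13,\frac12]$. Here $4q^*(1-q^*)=\frac{24}{25}=0.96$, and $\ln0.96<-0.04$ because $\ln(1-x)<-x$ for $0<x<1$. Hence, as $b\ge301$,
$$B_b(\tfrac25)\le0.96^{b/2}\le e^{-b/50}\le e^{-6.02}<\tfrac15,\qquad\text{so}\qquad \tfrac13+\tfrac13B_b(\tfrac25)\le\tfrac13+\tfrac1{15}=\tfrac25 .$$
The hypothesis holds. With $\binom{b-1}{(b-1)/2}\le2^{b-1}$, the number $\theta$ of Proposition 3 satisfies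
$$\theta\le b\,\bigl(4q^*(1-q^*)\bigr)^{(b-1)/2}=b\cdot0.96^{(b-1)/2}\le b\,e^{-(b-1)/50}=\bar\theta .$$

**Step 14: $\bar\theta<1$.** We need $\ln b<\frac{b-1}{50}$ for $b\ge301$. At $b=301$ the right side is $6$, and $e^6>2.7^6>387>301$. For $b\ge301$ the difference $\frac{b-1}{50}-\ln b$ has derivative $\frac1{50}-\frac1b>0$, so it stays positive.

*Proof of Theorem 2(b).* By Proposition 3 and Step 13, $h(Z_{b,1,D})\le\theta^D\le\bar\theta^D$ for all $D\ge0$, with $\bar\theta<1$ by Step 14. The padding argument, with $\bar\theta$ in the role of $\theta$ in (8), gives in every dimension $d\ge1$ a full-dimensional $1/k$-integral zonotope of expansion at most $\bar\theta^{-2}d^{-\alpha_k}$, where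
$$\alpha_k=\frac{\ln(1/\bar\theta)}{\ln b}=\frac{\frac{b-1}{50}-\ln b}{\ln b}=\frac{b-1}{50\ln b}-1>0 .$$
By Step 11 it is linearly isomorphic to a graphical zonotope. $\blacksquare$

**Step 15: no polynomial lower bound with a uniform exponent.** It remains to justify the sentence after Theorem 2. Since $k-3\le b\le k$, we have $\alpha_k\ge\frac{k-4}{50\ln k}-1$, which tends to infinity at rate of order $k/\log k$. Suppose there were a constant $C$, independent of $k$, and constants $c_k>0$ such that every $1/k$-integral zonotope of dimension at least $1$ in $\mathbb R^d$ that is linearly isomorphic to a graphical zonotope has expansion at least $c_kd^{-C}$. Choose $k\ge303$ with $\alpha_k>C$. Then Theorem 2(b) gives $c_kd^{-C}\le\bar\theta^{-2}d^{-\alpha_k}$ for every $d\ge1$, that is, $c_kd^{\alpha_k-C}\le\bar\theta^{-2}$. This is false for large $d$. $\blacksquare$
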